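# A configuration of the sine-process minus one particle: complete, minimal, not hereditarily complete

## 1. The guess that exchanging kernels for dual vectors is harmless, tested on lattices

Take a typical configuration $X$ of the sine-process, throw away one particle $p$, and look at the reproducing kernels of the Paley–Wiener space at the remaining points. They form a system that is complete (nothing is missing) and minimal (nothing is superfluous), so it comes with a dual system. May one replace an arbitrary subset of the kernels by the corresponding dual vectors and still have a complete system? The points of $X$ have density one, like the integers, and for the integers this is trivially true. So the first guess is yes. Let us make the question precise, test the guess, and then see that it is wrong.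

**Paley–Wiener space.** Let $\mathscr S(x,y)=\frac{\sin\pi(x-y)}{\pi(x-y)}$. It is the kernel of the orthogonal projection of $L_2(\mathbb R)$ onto the space $PW$ of square-integrable functions whose Fourier transform is supported in $[-\pi,\pi]$. We shall use the normalization $\hat f(\xi)=\int f(x)e^{-2\pi ix\xi}dx$, in which this means $\operatorname{supp}\hat f\subset[-\frac12,\frac12]$. From $F(w)=\int_{-1/2}^{1/2}\hat F(\xi)e^{2\pi iw\xi}d\xi$ we read off that every $F\in PW$ is entire and that evaluation at $w\in\mathbb C$ is continuous: $F(w)=\langle F,k_w\rangle$ for some $k_w\in PW$, with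
$$\|k_w\|^2=\int_{-1/2}^{1/2}e^{4\pi \xi\,\mathrm{Im}\,w}d\xi=\frac{\sinh(2\pi\,\mathrm{Im}\,w)}{2\pi\,\mathrm{Im}\,w}\le e^{2\pi|\mathrm{Im}\,w|},\qquad\text{so}\qquad |F(w)|\le\|F\|e^{\pi|\mathrm{Im}\,w|}.$$
For real $x$ we have $k_x=\mathscr S(\cdot,x)$. Conversely (Paley–Wiener theorem), an entire function of exponential type at most $\pi$ whose restriction to $\mathbb R$ is square-integrable belongs to $PW$.

**Sine-process.** $\mathrm{Conf}(\mathbb R)$ is the space of locally finite subsets of $\mathbb R$. The sine-process $\mathbb P_{\mathscr S}$ is the determinantal process on it with $n$-point correlation functions $\rho_n=\det(\mathscr S(x_i,x_j))_{i,j=1}^n$. For instance $\rho_1=1$ and $\rho_2(x,y)=1-\mathscr S(x,y)^2$: density one, with repulsion.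

**Complete, minimal, hereditarily complete.** Let $(v_n)_{n\in N}$ be a family in a Hilbert space $L$. It is *complete* if its closed linear span is $L$. It is *minimal* if no $v_m$ lies in the closed linear span of the others. A complete and minimal family has a unique *biorthogonal* family $(v_n')$, that is, $\langle v_m,v_n'\rangle=\delta_{mn}$. A complete minimal family is *hereditarily complete* if for every $N'\subset N$ the mixed family $(v_n)_{n\in N'}\cup(v'_n)_{n\in N\setminus N'}$ is complete. A set $\Lambda\subset\mathbb R$ is *hereditary complete* (for $PW$) if $(k_\lambda)_{\lambda\in\Lambda}$ is complete, minimal and hereditarily complete in $PW$.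

Here is a small example showing that the last notion is not automatic. In $\ell^2$ with orthonormal basis $e_0,e_1,\dots$ let $v_n=e_0+e_n$, $n\ge1$. If $f\perp v_n$ for all $n$, then $f_n=-f_0$ for all $n\geq 1$, and square-summability forces $f=0$. So the family is complete. The vectors $v_n'=e_n$, $n\ge1$, satisfy $\langle v_m,v'_n\rangle=\delta_{mn}$, so it is minimal and this is the biorthogonal family. A vector $u$ is orthogonal to the mixed family of $N'$ exactly when $u_n=0$ for $n\notin N'$, $n\ge1$, and $u_n=-u_0$ for $n\in N'$. A nonzero such $u\in\ell^2$ exists exactly when $N'$ is finite. So this family is not hereditarily complete; the extreme case is $N'=\emptyset$, where the dual family misses $e_0$.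

**Facts we may use.** For $\mathbb P_{\mathscr S}$-almost every $X$:

* (F1) for any $p\in X$, if $f\in PW$ vanishes on $X\setminus p$, then $f\equiv0$;
* (F2) for any $p\ne q$ in $X$ the function $G_X^{p,q}(t)=\lim_{n\to\infty}\prod_{x\in X\setminus\{p,q\},\,|x|<n^4}(1-\frac tx)$ is well defined, belongs to $PW$, and is not identically zero.

Consequently, for almost every $X$ and every $p\in X$ the system $(k_x)_{x\in X\setminus p}$ is complete and minimal. The problem, posed in Alexander I. Bufetov, "The sine-process has excess one", arXiv:1912.13454 (2019), is: *prove or disprove that for $\mathbb P_{\mathscr S}$-almost every $X$ and any particle $p\in X$ the set $X\setminus p$ is hereditary complete.*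

**Test 1: the integers.** For $\Lambda=\mathbb Z$ the kernels $k_n$ form an orthonormal basis. They are their own biorthogonal family, and every mixed family is the basis itself.

**Test 2: the integers plus one point.** The set $X=\mathbb Z\cup\{\frac12\}$ mimics (F1): removing any one point leaves a uniqueness set. For $p=\frac12$ this is Test 1. For $p=m\in\mathbb Z$, a function $f\in PW$ vanishing on $\mathbb Z\setminus m$ is $f(m)k_m$, and $f(\frac12)=0$ then forces $f(m)=0$ since $\mathscr S(\frac12,m)\ne0$. Is $X\setminus m$ hereditary complete? Put $v=k_{1/2}$ and $Tx=\langle x,k_m\rangle v+\sum_{n\ne m}\langle x,k_n\rangle k_n$. The equation $Tx=y$ is solved by $\langle x,k_m\rangle=\langle y,k_m\rangle/\langle v,k_m\rangle$ and then $\langle x,k_n\rangle=\langle y,k_n\rangle-\langle x,k_m\rangle\langle v,k_n\rangle$, so $T$ is boundedly invertible, and the system is the image of an orthonormal basis $(e_n)$ under $T$. Now for any such family $v_n=Te_n$ we have $v_n'=(T^*)^{-1}e_n$ and $u=\sum\langle u,v_n'\rangle v_n$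 for every $u$. If $u$ is orthogonal to a mixed family, then
$$\|u\|^2=\sum_n\langle u,v_n'\rangle\langle v_n,u\rangle=0,$$
because in each term one of the two factors vanishes. So $X\setminus p$ is hereditary complete for every $p\in X$.

**Test 3: finite exchanges.** Let $(k_\lambda)_{\lambda\in\Lambda}$ be any complete minimal system in $PW$, with biorthogonal family $(g_\lambda)$, so $g_\lambda(\lambda')=\delta_{\lambda\lambda'}$. Exchange $k_\mu$ for $g_\mu$ for $\mu$ in a *finite* set $\Lambda_2$. If $u$ is orthogonal to the mixed system, then $u$ vanishes on $\Lambda\setminus\Lambda_2$, so $u-\sum_{\mu\in\Lambda_2}u(\mu)g_\mu$ vanishes on all of $\Lambda$, and by completeness it is $0$. Hence $\|u\|^2=\sum_{\mu\in\Lambda_2}u(\mu)\langle g_\mu,u\rangle=0$. The mixed system is complete.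

All three tests support the guess. It is nevertheless false, and in the strongest possible sense.

**Theorem A.** For $\mathbb P_{\mathscr S}$-a.e. $X$ and every $p\in X$ there is $\Lambda_2\subset\Lambda:=X\setminus p$ such that the mixed family $(k_\lambda)_{\lambda\in\Lambda\setminus\Lambda_2}\cup(g_\lambda)_{\lambda\in\Lambda_2}$ is not complete in $PW$, where $(g_\lambda)$ is the biorthogonal family of $(k_\lambda)_{\lambda\in\Lambda}$. So almost surely $X\setminus p$ is hereditary complete for no $p\in X$, and the statement of the problem is disproved.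

**Theorem B.** Let $\gamma>0$. For a.e. $X$ and every $p\in X$ there are continuum many $\Lambda_2\subset\Lambda$ as in Theorem A with $\#(\Lambda_2\cap[-R,R])=O(R^\gamma)$. Moreover there is $u\in PW$, $u\ne0$, orthogonal to all functions $u(\lambda)g_\lambda$, $\lambda\in\Lambda$. In particular $u$ is not in the closed span of the terms of its own interpolation series $\sum u(\lambda)g_\lambda$.

## 2. The generating function $G$, and where the interpolation series lets us down

To see the biorthogonal family we need an entire function with zero set $\Lambda$. For this we need to know that the points of $X$ are spread evenly.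

**Lemma 1.** For an interval $I$: $\mathrm{Var}\,\#(X\cap I)\le|I|$ and $\mathbb P(X\cap I=\emptyset)\le e^{-|I|}$.

*Proof.* With $\nu=\#(X\cap I)$ we have $\mathbb E\nu=|I|$ and $\mathbb E\nu(\nu-1)=\iint_{I\times I}(1-\mathscr S^2)$, so $\mathrm{Var}\,\nu=|I|-\iint_{I\times I}\mathscr S^2\le|I|$. The operator $\mathscr S|_{L_2(I)}$ is a compression of a projection, so its eigenvalues $\lambda_i$ lie in $[0,1]$, and its trace is $\int_I\mathscr S(x,x)dx=|I|$. Hence $\mathbb P(\nu=0)=\det(1-\mathscr S|_{L_2(I)})=\prod(1-\lambda_i)\le e^{-\sum\lambda_i}=e^{-|I|}$. $\square$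

**Lemma 2.** Almost surely $0\notin X$, $\sum_{x\in X}x^{-2}<\infty$, $\lim_{T\to\infty}\sum_{x\in X,|x|<T}1/x$ exists, and $\Gamma(z)=\lim_{T\to\infty}\prod_{x\in X,|x|<T}(1-z/x)$ exists locally uniformly in $\mathbb C$. $\Gamma$ is entire with simple zeros, exactly at $X$.

*Proof.* That $0\notin X$ a.s. is clear, since the intensity is Lebesgue measure. By Lemma 1 and Chebyshev, $\mathbb P(|\#(X\cap(0,k^4))-k^4|>k^3)\le k^4/k^6=k^{-2}$. By Borel–Cantelli, a.s. $\#(X\cap(0,k^4))=k^4+O(k^3)$. Since $(k+1)^4-k^4=O(k^3)$, monotonicity gives $\#(X\cap(0,t))=t+O(t^{3/4})$ for $t\ge1$, and likewise on the negative side. Hence $\sum x^{-2}<\infty$. Put $\Delta(t)=\#(X\cap(0,t])-\#(X\cap[-t,0))=O(t^{3/4})$. Integrating by parts,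
$$\sum_{1\le|x|<T}\frac1x=\int_{[1,T)}\frac{d\Delta(t)}t=\frac{\Delta(T-)}T-\Delta(1-)+\int_1^T\frac{\Delta(t)}{t^2}dt .$$
The first term tends to $0$ and the integrand is $O(t^{-5/4})$, so the limit exists; the finitely many points with $|x|<1$ do not matter. Finally
$$\prod_{|x|<T}\Big(1-\frac zx\Big)=\exp\Big(-z\sum_{|x|<T}\frac1x\Big)\prod_{|x|<T}\Big(1-\frac zx\Big)e^{z/x},$$
and the last product converges locally uniformly to an entire function with simple zeros exactly at $X$, because $|\log(1-z/x)+z/x|\le|z|^2/x^2$ for $|x|\ge2|z|$. $\square$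

From now on $X$ is such that Lemma 2, (F1) and (F2) hold, $p\in X$ and $\Lambda=X\setminus p$. Put
$$G(z)=\frac{\Gamma(z)}{1-z/p}.$$
This is entire, real on $\mathbb R$, with simple zeros exactly at $\Lambda$. For $\lambda\in\Lambda$ the function $G(z)/(1-z/\lambda)$ is $G_X^{p,\lambda}(z)$, because the limits in (F2) and in Lemma 2 are limits of the same products. So it lies in $PW$ by (F2), and
$$g_\lambda(z)=\frac{G(z)}{G'(\lambda)(z-\lambda)}\in PW,\qquad g_\lambda(\lambda')=\delta_{\lambda\lambda'},\tag{1}$$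
that is, $(g_\lambda)$ is the biorthogonal family. Writing $G=(1-z/\lambda)G_X^{p,\lambda}$ for one fixed $\lambda$ we also get
$$|G(z)|\le C_X(1+|z|)e^{\pi|\mathrm{Im}\,z|}.\tag{2}$$

Two more elementary remarks. First, $G\notin PW$, by (F1), since $G$ vanishes on $\Lambda$ and $G\not\equiv0$. Second, each factor satisfies $|1-\frac{x+iy}{x_0}|^2=\frac{(x-x_0)^2+y^2}{x_0^2}$, which is even and nondecreasing in $|y|$. The functions $G$ and $G/(z-\lambda)$ are, up to constant factors, limits of products of such factors. So their moduli at $x+iy$ are even and nondecreasing in $|y|$. In particular, with $A(x):=|G(x+i)|$, for $x\in\mathbb R$, $|y|\le1$, $\lambda\in\Lambda$,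
$$|G(x+iy)|\le A(x),\qquad\Big|\frac{G(x+iy)}{x+iy-\lambda}\Big|\le\frac{A(x)}{|x+i-\lambda|}\le A(x).\tag{3}$$
The second inequality will be important: a pole at $\lambda\in \Lambda$ costs nothing when multiplied by $G$.

**The natural attempt to prove the guess.** Let $u\in PW$ be orthogonal to the mixed system of $\Lambda_2$. Then $u(\lambda)=0$ for $\lambda\in\Lambda\setminus\Lambda_2$ and $\langle g_\mu,u\rangle=0$ for $\mu\in\Lambda_2$. So $u(\lambda)\langle g_\lambda,u\rangle=0$ for *every* $\lambda\in\Lambda$. As in Tests 2 and 3 we want to write $u=\sum u(\lambda)g_\lambda$, take the inner product with $u$, and get $\|u\|^2=0$. It would even be enough to know that $u$ lies in the closed span of the vectors $u(\lambda)g_\lambda$. This is exactly where the argument stops. Completeness says that the numbers $u(\lambda)$ determine $u$; it does not say that $u$ can be approximated by combinations of those $g_\lambda$ that occur in its own series. In Test 2 this came from the bounded invertible operator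 $T$, and in Test 3 from finiteness; here we have neither. And the missing statement is not a technicality but is equivalent to the guess. If some $u\ne0$ is orthogonal to all $u(\lambda)g_\lambda$, put $\Lambda_2=\{\lambda\in \Lambda:u(\lambda)\ne0\}$; then $u$ is orthogonal to the mixed system of $\Lambda_2$.

So let us look for a counterexample. The following reformulation frees us from having to find $u$ directly.

**Lemma 3.** Let $\Lambda_2\subset\Lambda$ and let $\mathcal A$ be the closed span of $\{g_\mu:\mu\in\Lambda_2\}$. The mixed family of $\Lambda_2$ is incomplete if and only if there is $h\in PW$ that vanishes on $\Lambda\setminus\Lambda_2$ and does not belong to $\mathcal A$.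

*Proof.* If $u\ne0$ is orthogonal to the mixed family, then $u$ vanishes on $\Lambda\setminus\Lambda_2$ and $u\perp\mathcal A$, so $u\notin\mathcal A$; take $h=u$. Conversely, given $h$, put $u=h-P_{\mathcal A}h\ne0$ with $P_{\mathcal A}$ the orthogonal projection onto $\mathcal A$. Then $u\perp g_\mu$ for $\mu\in\Lambda_2$. For $\lambda\in\Lambda\setminus\Lambda_2$ we have $h(\lambda)=0$, each $g_\mu$ with $\mu\in\Lambda_2$ vanishes at $\lambda$, and evaluation at $\lambda$ is continuous, so all elements of $\mathcal A$ vanish at $\lambda$. Thus $\langle u,k_\lambda\rangle=u(\lambda)=0$. $\square$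

A function vanishing on $\Lambda\setminus\Lambda_2$ has the form $h=G\varphi$ with $\varphi$ meromorphic and with at most simple poles, all in $\Lambda_2$. If $\varphi$ is a finite sum $\sum_\mu\alpha_\mu/(z-\mu)$, then $h$ is in $PW$ but also in $\mathcal A$: useless. So we try
$$\varphi=1-\sum_{\mu\in\Lambda_2}\frac{\alpha_\mu}{z-\mu},\qquad h=G-\sum_{\mu\in\Lambda_2}\frac{\alpha_\mu G}{z-\mu}.$$
The summand $1$ is there to keep $h$ out of $\mathcal A$. But $G\notin L_2(\mathbb R)$, so $\varphi$ has to be small wherever $G$ is too large for square-integrability. Two tasks result: find out where $G$ is large, and build $\varphi$.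

## 3. Exponential moments of $\log|\Gamma(z_1)/\Gamma(z_2)|$

The aim of this section is a sharp bound for all moments of ratios of $\Gamma$. We start with smooth linear statistics.

**Lemma 4.** For real $f\in C_c^\infty(\mathbb R)$,
$$\mathbb E\,e^{\sum_{x\in X}f(x)}\le\exp\Big(\int f+\frac12\int|\xi||\hat f(\xi)|^2d\xi\Big).\tag{4}$$

*Proof.* **Step 1: the same inequality on the circle.** Let $V$ be real and smooth on the circle with Fourier coefficients $V_k$, and let $D_N$ be the $N\times N$ Toeplitz determinant with symbol $e^V$, $D_0=1$. By the Heine–Szegő identity $D_N=\mathbb E_{CUE_N}e^{\sum V(\theta_j)}$. As a ratio of Gram determinants,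
$$\frac{D_{N+1}}{D_N}=\min_{\pi}\frac1{2\pi}\int|\pi(e^{i\theta})|^2e^{V(\theta)}d\theta,$$
the minimum being over monic polynomials $\pi$ of degree $N$. Multiplying $\pi$ by $z$ keeps the integral and raises the degree by one, so the ratio is nonincreasing in $N$. It tends to $e^{V_0}$ (Szegő's theorem), hence it is always at least $e^{V_0}$, so $D_Ne^{-NV_0}$ is nondecreasing. By the strong Szegő theorem its limit is $\exp(\sum_{k\ge1}k|V_k|^2)$. Therefore $D_N\le\exp(NV_0+\sum_{k\ge1}k|V_k|^2)$ for every $N$.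

**Step 2: rescaling to the line.** Apply this to $V(\theta)=f(N\theta/2\pi)$, $|\theta|\le\pi$, with $N$ so large that the support of $V$ is inside $(-\pi,\pi)$. Substituting $x=N\theta/2\pi$ gives $V_k=\hat f(k/N)/N$. So $NV_0=\int f$, and
$$\sum_{k\ge1}k|V_k|^2=\frac1N\sum_{k\ge1}\frac kN\Big|\hat f\Big(\frac kN\Big)\Big|^2\longrightarrow\int_0^\infty\xi|\hat f(\xi)|^2d\xi=\frac12\int|\xi||\hat f(\xi)|^2d\xi,$$
because $|\hat f|$ is even.

**Step 3: passing to the sine-process.** We must check that the left sides converge. The rescaled CUE kernels $\frac{\sin\pi(x-y)}{N\sin(\pi(x-y)/N)}$ converge to $\mathscr S$ uniformly on compacts. All correlation functions are at most $1$, by Hadamard's inequality for positive semidefinite matrices with unit diagonal. With $g=e^f-1$, the series $\mathbb E\prod(1+g(x))=\sum_n\frac1{n!}\int\prod_ig(x_i)\rho_n(x_1,\dots,x_n)\,dx$ is dominated by $\sum\|g\|_1^n/n!$, uniformly in $N$. So it converges to its value for the sine-process. $\square$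

**Lemma 5.** Let $z_1=u+ia$, $z_2=v+ib$ with $a,b>0$, and let $\beta\in\mathbb R$. Then
$$\mathbb E\Big(\frac{|\Gamma(z_1)|e^{-\pi a}}{|\Gamma(z_2)|e^{-\pi b}}\Big)^\beta\le\Big(\frac{|z_1-\bar z_2|}{2\sqrt{ab}}\Big)^{\beta^2/2}.\tag{5}$$

*Proof.* **Step 1: writing the logarithm as a limit of smooth statistics.** Let $\ell(x)=\log|x-z_1|-\log|x-z_2|$. It is smooth, $\ell(x)=\kappa/x+O(x^{-2})$ with a constant $\kappa$, and $\ell'=\mathrm{Re}\big(\frac1{x-z_1}-\frac1{x-z_2}\big)=O(x^{-2})$. Let $\chi\in C_c^\infty$ be real and even, $\chi=1$ on $[-1,1]$, $\mathrm{supp}\,\chi\subset[-2,2]$, and $f_T=\ell\,\chi(\cdot/T)$. Since $\chi(x/T)=\int_1^2(-\chi'(\tau))1_{|x|<T\tau}\,d\tau$ for $x\ne0$, a.s.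
$$\sum_{x\in X}f_T(x)=\int_1^2(-\chi'(\tau))\Big[\sum_{x\in X,|x|<T\tau}\ell(x)\Big]d\tau\longrightarrow\log\Big|\frac{\Gamma(z_1)}{\Gamma(z_2)}\Big|.$$
Indeed the bracket is $\log\prod_{|x|<T\tau}|1-z_1/x|/|1-z_2/x|$, which tends to the right side uniformly in $\tau\in[1,2]$ by Lemma 2, and $\int_1^2(-\chi')=1$. By Fatou's lemma and Lemma 4 for $\beta f_T$,
$$\mathbb E\Big|\frac{\Gamma(z_1)}{\Gamma(z_2)}\Big|^\beta\le\liminf_{T\to\infty}\exp\Big(\beta\int f_T+\frac{\beta^2}2\sigma^2(f_T)\Big),\qquad\sigma^2(f):=\int|\xi||\hat f(\xi)|^2d\xi .$$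

**Step 2: the limit of the means.** By the same formula for $\chi$, $\int f_T\to\lim_{S\to\infty}\int_{-S}^S\ell$, if the latter exists. The $a$-derivative of $\int_{-S}^S\log|x-u-ia|\,dx$ is $\int_{-S}^S\frac{a\,dx}{(x-u)^2+a^2}$, which is bounded by $\pi$ and tends to $\pi$. The $u$-derivative is $-\frac12\log\frac{(S-u)^2+a^2}{(S+u)^2+a^2}$, which tends to $0$ locally uniformly in $(u,a)$. Since $\ell=0$ for $z_1=z_2$, integrating from $z_2$ to $z_1$ gives $\int f_T\to\pi(a-b)$.

**Step 3: the limit of the variances.** By Cauchy–Schwarz, $\sigma^2(g)\le\|\hat g\|_2\|\xi\hat g\|_2=\frac1{2\pi}\|g\|_2\|g'\|_2$. For $g=\ell-f_T$ we have $g=\ell(1-\chi(\cdot/T))\to0$ in $L_2$ and $g'=\ell'(1-\chi(\cdot/T))-T^{-1}\ell\chi'(\cdot/T)\to0$ in $L_2$. Since $\sigma$ is a seminorm, $\sigma^2(f_T)\to\sigma^2(\ell)$. To compute the limit, recall that $x/(x^2+a^2)$ has Fourier transform $-i\pi\,\mathrm{sgn}(\xi)e^{-2\pi a|\xi|}$. Applying this to $\ell'$ and dividing by $2\pi i\xi$,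
$$\hat\ell(\xi)=-\frac1{2|\xi|}\big(e^{-2\pi a|\xi|-2\pi iu\xi}-e^{-2\pi b|\xi|-2\pi iv\xi}\big),$$
$$\sigma^2(\ell)=\frac12\int_0^\infty\big(e^{-4\pi a\xi}+e^{-4\pi b\xi}-2e^{-2\pi(a+b)\xi}\cos2\pi(u-v)\xi\big)\frac{d\xi}\xi .$$
Write $2e^{-2\pi(a+b)\xi}\cos 2\pi(u-v)\xi=e^{-w\xi}+e^{-\bar w\xi}$ with $w=2\pi(a+b)+2\pi i(u-v)$. Frullani's formula gives
$$\sigma^2(\ell)=\frac12\log\frac{|w|^2}{16\pi^2ab}=\frac12\log\frac{(a+b)^2+(u-v)^2}{4ab}=\log\frac{|z_1-\bar z_2|}{2\sqrt{ab}} .$$
Inserting this and Step 2 into Step 1, and moving $e^{\beta\pi(a-b)}$ to the left, proves (5). $\square$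

## 4. The exponent 2 is critical, and the mass of $|G|^2$ sits on few unit intervals

**Parameters.** Fix $c\in(0,1/200]$ and put $\delta=c^2/40$, $p_0=2-c$. For $n\ge1$ put
$$R_n=2^n,\quad s_n=R_n^\delta,\quad\theta_n=R_n^{-c},\quad d_n=R_n^{3c},\quad r_n=R_n^{5c}\le R_n^{1/40},\quad I_n=[R_n,2R_n)\cup[-2R_n,-R_n),$$
and $Z_n=\{j\in\mathbb Z:[j,j+1)\subset I_n\}$, so that $I_n=\bigcup_{j\in Z_n}[j,j+1)$. Split each half of $I_n$ into $\lfloor R_n/s_n\rfloor$ equal half-open *cells of level $n$*. Their lengths lie in $[s_n,2s_n]$. Note $s_n\le s_{n+1}\le2s_n$. The letter $C$ denotes constants depending only on $c$, unless said otherwise.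

Before the formal statement, here is what to expect. Comparing $\Gamma(x+i)$ with $\Gamma(iR)$, (5) suggests that $\int_{I_n}|\Gamma(x+i)|^q$ is at most about $R^{1+q^2/4}$. Dividing by the factor $|1-z/p|^q\approx R^q$ we get $R^{(1-q/2)^2}$ for $G$. The exponent is zero exactly at $q=2$ and has a double zero there. So $G$ only just fails to be square-integrable, and using $q=p_0$ slightly below $2$ we shall see that the intervals where $|G|$ is small carry almost no mass.

**Proposition 6.** For a.e. $X$ and every $p\in X$ there is $n_1=n_1(X,p)$ such that for $n\ge n_1$, with $R=R_n$, $a_j=\int_j^{j+1}A(x)^2dx$ and $E_n=\{j\in Z_n:a_j\ge\theta_n\}$: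

* (P1) $\int_{I_n}A^2\le R^\delta$. Hence $\#E_n\le R^{c+\delta}$.
* (P2) $\sum_{j\in Z_n\setminus E_n}a_j\le R^{-9\delta}$.
* (P3) If $j\in E_n$, $l\in\mathbb Z$, $|l-j|\le2r_n$, then $|G(l+i)|\ge R^{-1/2}$.
* (P4) Each of the two (half-open) halves of the middle third of every cell of level $n$ contains a point of $\Lambda$.

*Proof.* The almost sure statements about $\Gamma$ and $X$ below do not involve $p$; the particle enters only afterwards, deterministically. This is why we get every $p$ at once.

**Step 1: integral bounds for $\Gamma$.** The purpose is to turn (5) into an almost sure statement. Let $\varepsilon>0$ and $\rho_R=|\Gamma(iR)|e^{-\pi R}$. By (5), $\mathbb E(\rho_R/\rho_1)^\beta\le(\frac{R+1}{2\sqrt R})^{\beta^2/2}\le R^{\beta^2/4}$. With $\beta=2\varepsilon$, Markov's inequality gives $\mathbb P(\rho_R/\rho_1>R^\varepsilon)\le R^{-2\varepsilon^2+\varepsilon^2}=R^{-\varepsilon^2}$, which is summable over $R=2^n$. So a.s. eventually $\rho_R\le\rho_1R^\varepsilon$. Next, for $h\in\{1,2\}$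 and $|x|\le3R$, apply (5) with $z_1=x+ih$, $z_2=iR$. Here $|z_1-\bar z_2|/(2\sqrt{hR})\le C\sqrt R$, so $\mathbb E(|\Gamma(x+ih)|/\rho_R)^q\le C_qR^{q^2/4}$. Integrate over $|x|\le3R$, use Markov with a loss of a small power of $R$, Borel–Cantelli, and the bound on $\rho_R$ with a smaller $\varepsilon$. Thus for each $q\in\{2,p_0\}$, $h\in\{1,2\}$, $\varepsilon>0$, a.s. eventually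
$$\int_{|x|\le3R}|\Gamma(x+ih)|^q\,dx\le R^{1+q^2/4+\varepsilon}.\tag{6}$$

**Step 2: (P1), the total mass.** For $R$ large (depending on $p$) and $|z|\ge R-1$ we have $|1-z/p|\ge R/(2|p|)$, so $|G(z)|\le2|p||\Gamma(z)|/R$. Now (6) with $q=2$, $h=1$, $\varepsilon=\delta/2$ gives $\int_{I_n}A^2\le4p^2R^{-2}R^{2+\delta/2}=4p^2R^{\delta/2}\le R^\delta$ eventually. Since each $j\in E_n$ contributes at least $\theta_n$, $\theta_n\#E_n\le R^\delta$.

**Step 3: (P2), the mass off the large intervals.** We compare the $L_2$ mass with the $L_{p_0}$ mass. The function $|G|^{p_0}$ is subharmonic, and $|G(t+iy)|\le|G(t+2i)|$ for $0\le y\le2$. Averaging over the unit disc centered at $x+i$, which lies in $\{x-1\le t\le x+1,\ 0\le y\le2\}$,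
$$a_j^{p_0/2}\le\sup_{x\in[j,j+1]}|G(x+i)|^{p_0}\le\frac2\pi\int_{j-1}^{j+2}|G(t+2i)|^{p_0}dt .$$
Sum over $j\in Z_n$; every $t$ is covered a bounded number of times, and $R-1\le|t|\le3R$ there. By (6) with $q=p_0$, $h=2$,
$$\sum_{j\in Z_n}a_j^{p_0/2}\le C_pR^{-p_0}R^{1+p_0^2/4+\varepsilon}=C_pR^{(1-p_0/2)^2+\varepsilon}=C_pR^{10\delta+\varepsilon},$$
because $(1-p_0/2)^2=c^2/4=10\delta$. Therefore
$$\sum_{a_j<\theta_n}a_j\le\theta_n^{1-p_0/2}\sum_{j\in Z_n}a_j^{p_0/2}\le C_pR^{-c^2/2+10\delta+\varepsilon}=C_pR^{-10\delta+\varepsilon}.$$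
Take $\varepsilon=\delta/2$; eventually this is at most $R^{-9\delta}$.

**Step 4: (P3), no deep valleys next to a peak.** We bound the chance that $|\Gamma|$ varies too much on the scale $r_n$. Let $\beta=40/3$. For integers $|j|\le2R$, $|l-j|\le2r_n$, Markov (with power $\beta/2$), Jensen and (5) with $a=b=1$ give
$$\mathbb P\Big(\int_j^{j+1}\Big|\frac{\Gamma(x+i)}{\Gamma(l+i)}\Big|^2dx>R^{2/3}\Big)\le R^{-\beta/3}\sup_{x\in[j,j+1]}\Big(\frac{|x-l+2i|}2\Big)^{\beta^2/2}\le CR^{-\beta/3+\beta^2/80}=CR^{-20/9},$$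
since $r_n\le R^{1/40}$. There are at most $CR^{1+1/40}$ pairs $(j,l)$, and $1+\frac1{40}<\frac{20}9$. So by Borel–Cantelli the event eventually fails for all pairs. Let now $j\in E_n$. For $x\in[j,j+1]$ the factors $|1-(x+i)/p|$ and $|1-(l+i)/p|$ have ratio tending to $1$ uniformly, because $|x-l|\le2r_n+1$ is small compared to $R$. So eventually $R^{-c}\le a_j\le4R^{2/3}|G(l+i)|^2$, and $|G(l+i)|^2\ge\frac14R^{-2/3-c}\ge R^{-1}$.

**Step 5: (P4), points of $\Lambda$ in every cell.** A half of a middle third at level $n$ has length at least $s_n/6$. By Lemma 1 the probability that one of them contains no point of $X$ is at most $4R_ne^{-s_n/6}$, which is summable as $s_n=2^{\delta n}$. The point found is not $p$ once $R_n>|p|$. $\square$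

So there are at most $R^{c+\delta}$ "peak" intervals $[j,j+1)$, $j\in E_n$, among about $2R$. Off them, $\int A^2$ is at most $R^{-9\delta}$, which is summable with room to spare; on them it is at most $R^\delta$. We want a multiplier $\varphi$ that is not large off the peaks and at most a negative power of $R$ on them.

## 5. A bounded analytic multiplier vanishing on the peaks

Fix $X,p$ as in Proposition 6, Lemma 2 and (F1), (F2), and fix $n_0>n_1+1$, to be taken large. Finitely many requirements "$n_0$ large" occur, each depending only on $c$. In particular we require, for all $n\ge n_0-1$,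
$$s_n\ge3,\qquad16s_n\le R_n,\qquad4s_n+1\le r_n,\qquad r_n\le R_n/4 .$$
Put $E=\bigcup_{n\ge n_0}E_n$ and $d_j=d_n$ for $j\in E_n$. Recall $\#E_n\le R_n^{c+\delta}$, and $R_n\le|j|\le2R_n$ for $j\in E_n$.

One peak is easy to suppress. With $t=x-j$ and $d=d_j$ take $b_j=\frac t{t+id}$. Then
$$\mathrm{Re}\,b_j=\frac{t^2}{t^2+d^2},\qquad\mathrm{Im}\,b_j=-\frac{td}{t^2+d^2},$$
so $|b_j|\le1/d$ for $0\le t\le1$. For all peaks simultaneously let
$$\varphi_0(z)=\prod_{j\in E}b_j(z),\qquad b_j(z)=\frac{z-j}{z-j+id_j}.$$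
We have $|1-b_j(z)|=d_j/|z-j+id_j|$, $d_j\ge1$, and $\sum d_j/|j|\le\sum_nR_n^{4c+\delta-1}<\infty$. So the product converges locally uniformly in $\{\mathrm{Im}\,z>-\frac12\}$. For $\mathrm{Im}\,z\ge0$ clearly $|b_j|\le1$, hence $|\varphi_0|\le1$. Put $\eta=\mathrm{Im}\,\varphi_0$ on $\mathbb R$. Since $|b_j(y)|\le|y-j|/d_j$, $|1-\prod b_j|\le\sum|1-b_j|$ and $|(\prod b_j)'|\le\sum|b_j'|$ when all $|b_j|\le1$, we have for $y\in\mathbb R$
$$|\eta(y)|\le|\varphi_0(y)|\le\min\Big(1,\frac{|y-j|}{d_j}\Big)\ (j\in E),\quad|\eta(y)|\le|1-\varphi_0(y)|\le\sum_{j\in E}\frac{d_j}{|y-j+id_j|},\quad|\varphi_0'(y)|\le\sum_{j\in E}\frac{d_j}{|y-j+id_j|^2}.\tag{7}$$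
The same bounds hold for all finite subproducts.

On the line $\varphi_0$ does what we want. But $G\varphi_0$ is not entire: $\varphi_0$ has its poles at $j-id_j$, where $G$ has no zeros. What rescues us is that the real part of $\varphi_0$ has the same shape as our ansatz $1-\sum\alpha_\mu/(z-\mu)$, with a continuous distribution of real poles.

**Lemma 7.** For $x\in\mathbb R$,
$$1-\mathrm{Re}\,\varphi_0(x)=\frac1\pi\,\mathrm{PV}\!\!\int\frac{\eta(y)}{x-y}dy,\tag{8}$$
the integral being absolutely convergent away from $x$.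

*Proof.* **Step 1: finite subproducts.** Here $F=1-\prod b_j$ is rational with poles in the open lower half-plane and is $O(1/z)$ at infinity. Integrating $F(z)/(z-x)$ over a large half-circle in the upper half-plane, closed along $\mathbb R$ with a small indentation at $x$, gives $F(x)=\frac1{\pi i}\mathrm{PV}\!\int\frac{F(y)}{y-x}dy$. The real part of this, with $\mathrm{Im}\,F=-\eta$, is (8) for the subproduct. (For one factor it says that $\frac{d^2}{t^2+d^2}$ is the Hilbert transform of $-\frac{td}{t^2+d^2}$.)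

**Step 2: the limit near $x$.** Let subproducts with imaginary parts $\eta_N$ exhaust $E$. On $|y-x|<1$ the principal value is $\int_0^1\frac{\eta_N(x-t)-\eta_N(x+t)}tdt$. The integrand is bounded by $2\sup_{[x-1,x+1]}|\eta_N'|$, which by (7) is bounded in $N$, and it converges pointwise.

**Step 3: the limit away from $x$.** On $|y-x|\ge1$ the integrands are dominated by $\sum_j\frac{d_j}{|y-j+id_j|}\cdot\frac1{|x-y|}$, and $\frac1{|x-y|}\le\frac{C_x}{1+|y|}$. We claim
$$\int\frac{d_j\,dy}{|y-j+id_j|(1+|y|)}\le C\frac{d_j\log|j|}{|j|}.$$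
Where $|y-j|\le|j|/2$, use $1+|y|\ge|j|/2$ and $\int_{|t|\le|j|/2}\frac{dt}{\max(|t|,1)}\le C\log|j|$. Where $|y|\le|j|/2$, use $|y-j|\ge|j|/2$ and $\int_{|y|\le|j|/2}\frac{dy}{1+|y|}\le C\log|j|$. In the rest $|y|\le|y-j|+|j|\le3|y-j|$, and $\int_{|y|>|j|/2}3y^{-2}dy=12/|j|$. Since $\sum_jd_j\log|j|/|j|\le C\sum_nnR_n^{4c+\delta-1}<\infty$, the dominating function is integrable. Dominated convergence gives (8). $\square$

## 6. Concentrating $\eta(y)\,dy$ on points of $\Lambda$ near the peaks

By (8), $\mathrm{Re}\,\varphi_0(x)=1-\frac1\pi\mathrm{PV}\int\frac{\eta(y)}{x-y}dy$. We replace the measure $\frac1\pi\eta(y)\,dy$ on a cell $Q$ by a point mass of the same size at a point of $\Lambda\cap Q$, and we do so only in cells near peaks. Elsewhere we drop it, since $\eta$ is small there.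

Let $\mathcal Q$ be the set of cells of level $\ge n_0-1$; they tile $\{y\ge R_{n_0-1}\}\cup\{y<-R_{n_0-1}\}$. Let $\mathcal K$ be the set of $Q\in\mathcal Q$ for which there are $m\ge n_0$ and $j\in E_m$ with $\mathrm{dist}(j,Q)\le r_m$.

**How many cells are used.** As $r_m\le R_m/4$ and $R_m\le|j|\le2R_m$, such a $Q$ has level $m-1$, $m$ or $m+1$. For a given $j\in E_m$, the cells with $\mathrm{dist}(j,Q)\le r_m$ are disjoint intervals of length $\ge1$ whose closures meet $[j-r_m,j+r_m]$. At most $2r_m$ of them are contained in that interval, and the others have one of its endpoints in their closure, so at most $2r_m+4\le6r_m$ in all. Hence the number of $Q\in\mathcal K$ of level $n$ is at most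
$$\sum_{|m-n|\le1}6r_mR_m^{c+\delta}\le CR_n^{6c+\delta}.\tag{9}$$

**Definition of $\Lambda_2$, $\varphi$ and $h$.** For $Q\in\mathcal K$ choose, by (P4), $\mu_Q\in\Lambda$ in the middle third of $Q$. Put
$$\Lambda_2=\{\mu_Q\}_{Q\in\mathcal K},\quad\alpha_Q=\frac1\pi\int_Q\eta,\quad f(z)=\sum_{Q\in\mathcal K}\frac{\alpha_Q}{z-\mu_Q},\quad\varphi=1-f,\quad h=G\varphi .$$
Since $|\alpha_Q|\le|Q|/\pi\le s_n$ at level $n$, (9) gives $\sum|\alpha_Q|/|\mu_Q|\le C\sum_nR_n^{6c+2\delta-1}<\infty$. So $f$ converges locally uniformly off $\Lambda_2$, with at most simple poles in $\Lambda_2$. Since $G$ vanishes on $\Lambda\supset\Lambda_2$, $h$ is entire, and it vanishes on $\Lambda\setminus\Lambda_2$.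

The exponents can now be explained. At a peak, the derivative bound in (7) sums $\#E_n$ terms of size $1/d_n$, so we need $d_n\gg\#E_n$, and $3c>c+\delta$. At distance $r_n$ from all peaks, (7) bounds $|\eta|$ by $\#E_n\,d_n/r_n$, so we need $r_n\gg d_n\#E_n$, and $5c>4c+\delta$. The cells must be longer than a multiple of $\log R_n$ so that (P4) holds, and $s_n=R_n^\delta$ is; the factor this costs is paid for by (P2).

## 7. The function $h=G\varphi$ lies in $PW$

**Step 1: exponential type.** The purpose is to reduce the claim to $h\in L_2(\mathbb R)$. In this step $C'$ may depend on $X$, $p$, $n_0$. For $|\mathrm{Im}\,z|\ge1$ we have $\sum_Q|\alpha_Q|/|z-\mu_Q|\le C'(1+|z|)$. Indeed, if $|\mu_Q|>2|z|$ then $|z-\mu_Q|\ge|\mu_Q|/2$, and otherwise $|z-\mu_Q|\ge1\ge|\mu_Q|/(2|z|)$; now use $\sum|\alpha_Q|/|\mu_Q|<\infty$. So $|h(z)|\le C'(1+|z|)|G(z)|$ there. For $|\mathrm{Im}\,z|\le1$, (3) gives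
$$|h(x+iy)|\le A(x)\Big(1+\sum_Q\frac{|\alpha_Q|}{|x+i-\mu_Q|}\Big)\le C'(1+|x|)A(x).$$
With (2), $h$ has exponential type $\le\pi$. By the Paley–Wiener theorem it remains to show $h\in L_2(\mathbb R)$. As $h$ is continuous, only $\bigcup_{n\ge n_0}I_n$ matters.

**Step 2: comparison of $\varphi$ with $\mathrm{Re}\,\varphi_0$.** We separate what happens near $x$ from what happens far away. Let $x\in I_n$, $n\ge n_0$. Let $J_x=[a,b]$ be the closure of the union of the cell containing $x$ and its two neighbors; their levels are in $\{n-1,n,n+1\}$. We have $x-a,\ b-x\in[s_n/2,8s_n]$, because a neighbor has length at least $s_{n-1}\ge s_n/2$, and a cell and a neighbor together have length at most $2s_n+2s_{n+1}\le 6s_n$. Also $R_n/2\le|y|\le4R_n$ for $y\in J_x$. Every cell is either contained in $J_x$ or disjoint from its interior. By (8), for $x\notin\Lambda_2$,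
$$\varphi(x)=\mathrm{Re}\,\varphi_0(x)+T_1+T_2+T_3-T_4,\tag{10}$$
$$T_1=\frac1\pi\mathrm{PV}\!\!\int_{J_x}\frac{\eta(y)}{x-y}dy,\qquad T_2=\sum_{Q\in\mathcal K,\,Q\not\subset J_x}\frac1\pi\int_Q\eta(y)\Big[\frac1{x-y}-\frac1{x-\mu_Q}\Big]dy,$$
$$T_3=\frac1\pi\int_Y\frac{\eta(y)}{x-y}dy,\qquad T_4=\sum_{Q\in\mathcal K,\,Q\subset J_x}\frac{\alpha_Q}{x-\mu_Q},\qquad Y=\mathbb R\setminus\Big(J_x\cup\bigcup_{Q\in\mathcal K}Q\Big).$$
So $T_1$ is the local singular part, $T_2$ the error of concentrating distant cells, $T_3$ what we dropped, and $T_4$ the nearby poles. Call $x$ a *peak point* if $x\in[j,j+1)$ with $j\in E_n$. Then by (7), $|\varphi_0(x)|\le1/d_n$ and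
$$|\eta(y)|\le\min\Big(1,\frac{|y-x|+1}{d_n}\Big)\qquad(y\in\mathbb R).\tag{11}$$

**Step 3: $T_1$, using smoothness of $\eta$.** Since $\mathrm{PV}\int_a^b\frac{dy}{x-y}=\log\frac{x-a}{b-x}$, and this ratio is in $[\frac1{16},16]$,
$$\pi T_1=\int_a^b\frac{\eta(y)-\eta(x)}{x-y}dy+\eta(x)\log\frac{x-a}{b-x},\qquad|T_1|\le|J_x|\sup_{J_x}|\varphi_0'|+|\eta(x)|\log16 .$$
Let $y\in J_x$, and consider the sum in (7) for $\varphi_0'(y)$. Each term is at most $1/d_j$. So the terms with $j\in E_m$, $|m-n|\le2$, contribute at most $CR_n^{c+\delta}/d_n=CR_n^{-2c+\delta}$. If $m\ge n+3$, then $|j|\ge8R_n\ge2|y|$, so $|y-j|\ge R_m/2$; if $m\le n-3$, then $|j|\le R_n/4$, so $|y-j|\ge R_n/4$. These two groups contribute at most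
$$C\sum_{m\ge n+3}R_m^{4c+\delta-2}+CR_n^{-2}\sum_{m\le n-3}R_m^{4c+\delta}\le CR_n^{4c+\delta-2}.$$
As $|J_x|\le16s_n$, we get $|T_1|\le C(R_n^{-2c+2\delta}+|\varphi_0(x)|)$.

**Step 4: $T_2$, using that the total mass of each cell is kept.** Let $Q\in\mathcal K$, $Q\not\subset J_x$, have level $m$. Then $\mathrm{dist}(x,Q)\ge s_n/2$, and $|Q|\le8\,\mathrm{dist}(x,Q)$: for $m\le n+1$ because $|Q|\le2s_{n+1}\le4s_n$, and for $m\ge n+2$ because $\mathrm{dist}(x,Q)\ge R_m-2R_n\ge R_m/2\ge|Q|$. Hence $|x-y|\le|x-\mu_Q|+|Q|\le9|x-\mu_Q|$ for $y\in Q$. The bracket in $T_2$ equals $\frac{y-\mu_Q}{(x-y)(x-\mu_Q)}$, so its modulus is at most $9|Q|/|x-y|^2$. For $m\le n+1$ we use $|Q|\le4s_n$. For $m\ge n+2$ and $y\in Q$ we have $|y|\ge R_m\ge4R_n$, $|Q|\le2s_m\le2|y|^\delta$ and $|x-y|\ge|y|/2$ (up to endpoints). Therefore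
$$|T_2|\le Cs_n\int_{|y-x|\ge s_n/2}\frac{|\eta(y)|}{(x-y)^2}dy+C\int_{|y|\ge4R_n}|y|^{\delta-2}dy .$$
With $|\eta|\le1$ this gives $|T_2|\le C$ always. For peak points use (11): the part $s_n/2\le|y-x|\le d_n$ of the first integral is at most $C\log d_n/d_n$ (note $s_n/2>1$), and the part $|y-x|>d_n$ is at most $2/d_n$. So $|T_2|\le Cs_n(1+\log d_n)/d_n+CR_n^{\delta-1}\le CR_n^{-2c}$.

**Step 5: $T_3$, using that $\eta$ is small away from peaks.** If $y\in Y\cap I_m$, $m\ge n_0-1$, then $y$ lies in a cell not in $\mathcal K$, so $|y-j|>r_{m'}$ for all $j\in E_{m'}$ and all $m'\ge n_0$. In the bound (7) for $|\eta(y)|$, the levels $|m'-m|\le2$ contribute at most $CR_m^{c+\delta}d_m/r_m=CR_m^{-c+\delta}$. For $m'\ge m+3$ we have $|y-j|\ge R_{m'}/2$, and for $m'\le m-3$ we have $|y-j|\ge R_m/2$; these levels contribute at most $CR_m^{4c+\delta-1}$. So $|\eta(y)|\le C|y|^{-c+\delta}$. If $|y|\le R_{n_0-1}$, then $|j|\ge2|y|$ and $|y-j|\ge|j|/2$ for all $j\in E$, so $|\eta(y)|\le\sum_j2d_j/|j|\le CR_{n_0}^{4c+\delta-1}$.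

On $Y$ we have $|x-y|\ge s_n/2$. The range $R_n/2\le|y|\le4R_n$, where $|y|\ge R_{n_0-1}$, contributes to $|T_3|$ at most $CR_n^{-c+\delta}\int_{s_n/2\le|x-y|\le6R_n}\frac{dy}{|x-y|}\le CR_n^{-c+\delta}\log R_n$. In the range $|y|>4R_n$ we have $|x-y|\ge|y|/2$, and the contribution is at most $C\int_{4R_n}^\infty t^{-c+\delta-1}dt\le CR_n^{-c+\delta}$. In the range $|y|<R_n/2$ we have $|x-y|\ge R_n/2$, and the contribution is at most $CR_n^{-1}(R_n^{1-c+\delta}+R_{n_0}^{4c+\delta})\le CR_n^{-c+\delta}$. As $\log R_n\le CR_n^\delta$, altogether $|T_3|\le CR_n^{-c+2\delta}$.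

**Step 6: $T_4$, using the zeros of $G$.** The sum has at most three terms, and $T_4$ itself can be huge, but only $GT_4$ matters. By (3), $|G(x)T_4|\le A(x)\sum_{Q\in\mathcal K,\,Q\subset J_x}|\alpha_Q|$. Here $|\alpha_Q|\le s_{n+1}\le2s_n$ always. For peak points (11) gives $|\eta|\le(8s_n+1)/d_n$ on $J_x$, so $|\alpha_Q|\le Cs_n^2/d_n$.

**Step 7: square-integrability.** Put the bounds into (10) and use $|G(x)|\le A(x)$. For almost every $x\in I_n$, $n\ge n_0$,
$$|h(x)|\le Cs_nA(x)\ \text{ always},\qquad|h(x)|\le CR_n^{-c+2\delta}A(x)\ \text{ at peak points}.\tag{12}$$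
At peak points the contributions of $\mathrm{Re}\,\varphi_0,T_1,\dots,T_4$ are, in this order, of size $R_n^{-3c}$, $R_n^{-2c+2\delta}$, $R_n^{-2c}$, $R_n^{-c+2\delta}$, $R_n^{-3c+2\delta}$. By (P2) off the peaks and (P1) on them,
$$\int_{I_n}|h|^2\le CR_n^{2\delta}R_n^{-9\delta}+CR_n^{-2c+4\delta}R_n^\delta,$$
which is summable in $n$ because $5\delta<2c$. So $h\in PW$.

## 8. A functional that annihilates the $g_\mu$ and not $h$

By Lemma 3 it remains to show $h\notin\mathcal A$, where $\mathcal A$ is the closed span of $\{g_\mu:\mu\in\Lambda_2\}$. Formally, $h$ is $G$ minus a combination of the functions $G/(z-\mu)$, but $G\notin PW$, so this does not decide anything. We look for a functional $F\mapsto\sum m\,F(w)/G(w)$ over suitable points $w$ off the real axis. It makes sense on $PW$, on $G/(z-\mu)$ it gives $\sum m/(w-\mu)$, and on "$G$" it would give $\sum m$. We want the first to vanish for all $\mu\in\Lambda_2$ and the second to be nonzero.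

**Step 1: a linear system for the weights.** Put $w_Q=\lfloor\mu_Q\rfloor+i$ and $w_0=i$, the latter with weight $1$. We look for $(m_Q)_{Q\in\mathcal K}$ with
$$\frac1{w_0-\mu_P}+\sum_{Q\in\mathcal K}\frac{m_Q}{w_Q-\mu_P}=0\qquad(P\in\mathcal K).\tag{13}$$
With $D_P=w_P-\mu_P$, $1\le|D_P|\le\sqrt2$, this reads $m=-\big(\frac{D_P}{w_0-\mu_P}\big)_P-Lm$, where $(Lm)_P=D_P\sum_{Q\ne P}\frac{m_Q}{w_Q-\mu_P}$. We solve it in the Banach space with norm $\|m\|=\sup_Q|\mu_Q||m_Q|$ by showing that $\|L\|\le\frac12$.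

**Step 2: the norm of $L$.** For $Q\ne P$ the points $\mu_Q,\mu_P$ lie in the middle thirds of disjoint cells of length $\ge s_{n_0-1}\ge3$. So $|\mu_Q-\mu_P|\ge2$ and $|w_Q-\mu_P|\ge|\mu_Q-\mu_P|-1\ge\frac12|\mu_Q-\mu_P|$. As $|\mu_P|/|\mu_Q|\le1+|\mu_P-\mu_Q|/|\mu_Q|$,
$$\|L\|\le\sup_P\sum_{Q\ne P}\frac{\sqrt2\,|\mu_P|}{|\mu_Q|}\cdot\frac2{|\mu_Q-\mu_P|}\le2\sqrt2\,\sup_P\sum_{Q\ne P}\Big(\frac1{|\mu_Q-\mu_P|}+\frac1{|\mu_Q|}\Big).$$
By (9), $\sum_Q1/|\mu_Q|\le C\sum_{n\ge n_0-1}R_n^{6c+\delta-1}\le CR_{n_0}^{-1/2}$. Let $P$ have level $n$ and $Q$ level $m$. If $m\ge n+3$, then $|\mu_P|\le|\mu_Q|/4$; if $m\le n-3$, then $|\mu_P|\ge4|\mu_Q|$. In these cases, and also if $\mu_Q,\mu_P$ have opposite signs, $|\mu_Q-\mu_P|\ge|\mu_Q|/2$; these $Q$ contribute at most $CR_{n_0}^{-1/2}$ to $\sum1/|\mu_Q-\mu_P|$. There remain the $Q$ on the same side with $|m-n|\le2$, at most $CR_n^{6c+\delta}$ of them. Put $s_{n-2}:=R_n^\delta4^{-\delta}$; all cells from $P$ to $Q$ have length at least $s_{n-2}$. Between $\mu_P$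 and its $k$-th neighbor on either side there are at least $k-1$ whole cells and a third of each of the two end cells. So their distance is at least $(k-1)s_{n-2}+\frac23s_{n-2}\ge ks_{n-2}/2$. Summing $2/(ks_{n-2})$ over $k\le CR_n^{6c+\delta}$, these $Q$ contribute at most $C\log R_n/s_n$. As $n\ge n_0-1$ and $s_n=R_n^\delta$, we get $\|L\|\le\frac12$ for $n_0$ large. This is the second place where the cells have to be long.

Since $|i-\mu_P|\ge|\mu_P|$, the inhomogeneous term has norm $\le\sqrt2$. So (13) has a solution with $\|m\|\le2\sqrt2$, that is, $|m_Q|\le3/|\mu_Q|$.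

**Step 3: the functional is bounded.** Here we need that $|G(w_Q)|$ is not too small. For $Q\in\mathcal K$ there are $m\ge n_0$ and $j\in E_m$ with $\mathrm{dist}(j,Q)\le r_m$. Then $|\lfloor\mu_Q\rfloor-j|\le r_m+|Q|+1\le r_m+4s_m+1\le2r_m$. So by (P3) $|G(w_Q)|\ge R_m^{-1/2}\ge(2|\mu_Q|)^{-1/2}$, where the last inequality holds because $Q$ has level at least $m-1$. Hence
$$\sum_Q\frac{|m_Q|}{|G(w_Q)|}\le C\sum_Q|\mu_Q|^{-1/2}\le C\sum_nR_n^{6c+\delta-1/2}<\infty .$$
Also $G(w_0)\ne0$, as $G$ has only real zeros. Since $\|k_w\|^2=\frac{\sinh2\pi}{2\pi}$ when $\mathrm{Im}\,w=1$, the series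
$$\psi=\overline{G(w_0)^{-1}}\,k_{w_0}+\sum_{Q\in\mathcal K}\overline{m_Q\,G(w_Q)^{-1}}\;k_{w_Q}$$
converges in $PW$, and
$$\langle F,\psi\rangle=\frac{F(w_0)}{G(w_0)}+\sum_{Q\in\mathcal K}m_Q\frac{F(w_Q)}{G(w_Q)}\qquad(F\in PW).\tag{14}$$

**Step 4: $\psi\perp\mathcal A$.** For $F=G/(z-\mu_P)$, a multiple of $g_{\mu_P}$, the right side of (14) is the left side of (13), so $\langle F,\psi\rangle=0$. Thus $\psi\perp g_\mu$ for all $\mu\in\Lambda_2$, and so $\psi\perp\mathcal A$.

**Step 5: $\langle h,\psi\rangle\ne0$.** Off the real axis $h/G=1-\sum_P\alpha_P/(z-\mu_P)$. Inserting this into (14) and interchanging sums,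
$$\langle h,\psi\rangle=1+\sum_Qm_Q-\sum_P\alpha_P\Big[\frac1{w_0-\mu_P}+\sum_Q\frac{m_Q}{w_Q-\mu_P}\Big]=1+\sum_Qm_Q$$
by (13). The interchange is legitimate by absolute convergence. Indeed $|w_Q-\mu_P|\ge1$, and $|w_Q-\mu_P|\ge|\mu_P|/2$ if $|\mu_P|\ge2|w_Q|$. By (9) and $|\alpha_P|\le s_n$ at level $n$,
$$\sum_P\frac{|\alpha_P|}{|w_Q-\mu_P|}\le\sum_{|\mu_P|<2|w_Q|}|\alpha_P|+2\sum_{|\mu_P|\ge2|w_Q|}\frac{|\alpha_P|}{|\mu_P|}\le C|w_Q|^{6c+2\delta},$$
and $\sum_Q|m_Q||w_Q|^{6c+2\delta}\le C\sum_nR_n^{12c+3\delta-1}<\infty$. The term with $w_0$ is bounded by $\sum_P|\alpha_P|/|\mu_P|<\infty$. Finally $|\sum m_Q|\le3\sum1/|\mu_Q|\le CR_{n_0}^{-1/2}<1$ for $n_0$ large. So $\langle h,\psi\rangle\ne0$.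

**Proof of Theorem A.** By Section 7, $h\in PW$, and $h$ vanishes on $\Lambda\setminus\Lambda_2$. By Steps 4 and 5, $\psi\perp\mathcal A$ and $\langle h,\psi\rangle\ne0$, so $h\notin\mathcal A$. By Lemma 3 the mixed family $(k_\lambda)_{\lambda\in\Lambda\setminus\Lambda_2}\cup(g_\mu)_{\mu\in\Lambda_2}$ is not complete; explicitly, $u=h-P_{\mathcal A}h\ne0$ is orthogonal to it. This holds for almost every $X$ and every $p\in X$. $\blacksquare$

## 9. Sparse exchanges, continuum many of them, and failure of synthesis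

*Proof of Theorem B.* **Step 1: sparsity.** We count $\Lambda_2$. Summing (9) over the levels with $R_n\le R$, $\#(\Lambda_2\cap[-R,R])=O(R^{6c+\delta})=O(R^{7c})$. Since $c\in(0,1/200]$ was arbitrary, take $7c\le\gamma$.

**Step 2: $\mathcal K$ is infinite.** We need infinitely many free choices. If $\mathcal K$ were finite, then $\Lambda_2$ would be finite, and $h-\sum_{\mu\in\Lambda_2}h(\mu)g_\mu\in PW$ would vanish on $\Lambda$. By (F1) it would be $0$, so $h\in\mathcal A$, a contradiction with Section 8. (This is Test 3 again.)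

**Step 3: continuum many $\Lambda_2$.** By (P4) each $\mu_Q$ can be chosen in at least two ways, one in each half of the middle third of $Q$, independently over $Q\in\mathcal K$. The set $\mathcal K$ was defined before the $\mu_Q$ were chosen, and the requirements on $n_0$ depend only on $c$ and $n_1$. So Sections 6–8 apply to every choice with the same $n_0$, $E$ and $\mathcal K$. The cells are disjoint, so distinct choices give distinct sets $\Lambda_2$. This gives continuum many.

**Step 4: failure of synthesis.** Let $u=h-P_{\mathcal A}h$ and $\lambda\in\Lambda$. If $\lambda\in\Lambda\setminus\Lambda_2$, then $u(\lambda)=0$. If $\lambda\in\Lambda_2$, then $\langle g_\lambda,u\rangle=0$. So $u\ne0$ is orthogonal to all $u(\lambda)g_\lambda$, and hence it is not in their closed span. $\blacksquare$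

So the step of Section 2 at which the interpolation argument stopped is really false for this $u$.

**Remark (not used above).** By a theorem of Baranov, Belov and Borichev (*Hereditary completeness for systems of exponentials and reproducing kernels*, Adv. Math. 235 (2013), 525–554), for a complete minimal system of exponentials in $L^2(-a,a)$ the orthogonal complement of any mixed system has dimension at most $1$. Via the Fourier transform the same holds for reproducing kernels in $PW$. Combined with Theorem A, the mixed systems constructed here have defect exactly $1$.
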